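# Vertex-transitive partial cubes of girth six are the middle level graphs

## 1. The classification: Theorems A and B

All graphs are finite. For $k\ge 1$, the middle level graph $M_k$ has as vertices the $k$-element and the $(k+1)$-element subsets of $\{1,\dots,2k+1\}$; a $k$-set $A$ is adjacent to a $(k+1)$-set $B$ if and only if $A\subset B$.

**Theorem A.** Every finite vertex-transitive partial cube of girth six is isomorphic to $M_k$ for some $k\ge 1$. Conversely, every $M_k$ is a vertex-transitive partial cube of girth six.

The first sentence is posed as a conjecture in Tilen Marc, "Classification of vertex-transitive cubic partial cubes", arXiv:1509.04565 (2015). We derive it from a stronger statement in which symmetry is replaced by two numerical conditions. For a vertex $x$ write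
$$\mathrm{ecc}(x)=\max_y d(x,y),\qquad \mathrm{Tr}(x)=\sum_y d(x,y)$$
for its eccentricity and its transmission.

**Theorem B.** Let $G$ be a finite partial cube with no cycle shorter than $6$, in which all vertices have the same eccentricity and all vertices have the same transmission. Then $G$ is $K_1$, $K_2$, an even cycle $C_{2n}$ $(n\ge 3)$, or $M_k$ $(k\ge 2)$. Conversely, all these graphs satisfy the hypotheses.

An automorphism preserves distances, so in a vertex-transitive graph $\mathrm{ecc}$ and $\mathrm{Tr}$ are constant. This is the only way in which vertex-transitivity will be used. Of the graphs in Theorem B, $K_1$ and $K_2$ have no cycle, and the only cycle of girth six is $C_6\cong M_1$. So Theorem B gives the first half of Theorem A. The converses are checked in Section 11.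

## 2. Coordinates, eccentricity and transmission, and how $M_k$ sits in its cube

**Definition (partial cube).** A graph $G$ is a *partial cube* if it embeds isometrically into some hypercube $Q_n$: there is a map $f:V(G)\to V(Q_n)$ with $d_{Q_n}(f(u),f(v))=d_G(u,v)$ for all $u,v$.

A partial cube is connected and bipartite. The cycle $C_{2n}$ is a partial cube: flip the coordinates $1,\dots,n,1,\dots,n$ in turn. Any $j\le n$ consecutive flips use distinct coordinates, so two vertices joined by an arc of length $j\le n$ differ in exactly $j$ coordinates. The graph $K_{2,3}$ is bipartite but not a partial cube, because two vertices of a hypercube at distance two have exactly two common neighbors, not three.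

The girth of a graph is the length of a shortest cycle. A graph is vertex-transitive if its automorphism group is transitive on vertices.

**Notation.** Embed $V=V(G)$ isometrically in $\{0,1\}^N$, and delete constant coordinates, so that no coordinate is constant on $V$. Then two vertices are adjacent if and only if they differ in exactly one coordinate. For $S\subseteq\{1,\dots,N\}$ let $x^S$ be $x$ with the coordinates in $S$ flipped; we write $x^{ab}$ for $x^{\{a,b\}}$, $x^{aS}$ for $x^{\{a\}\cup S}$, and so on. Put
$$F(x)=\{e:\ x^e\in V\},\qquad \mathrm{Sep}(x,y)=\{e:\ x_e\ne y_e\}.$$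
Thus $\deg x=|F(x)|$ and $d(x,y)=|\mathrm{Sep}(x,y)|$. An edge $xx^e$ is called an $e$-edge. The interval $I(x,y)$ is the set of vertices on geodesics from $x$ to $y$, and a set of vertices is *convex* if it contains $I(x,y)$ for all its members $x,y$. Since $\mathrm{Sep}(z,y)$ is the symmetric difference of $\mathrm{Sep}(x,z)$ and $\mathrm{Sep}(x,y)$, the equality $d(x,z)+d(z,y)=d(x,y)$ says that, for $z\in V$,
$$z\in I(x,y)\iff \mathrm{Sep}(x,z)\subseteq\mathrm{Sep}(x,y). \tag{1}$$
A geodesic flips each coordinate at most once. Hence the halfspaces $\{x_e=\varepsilon\}$ are convex, and so are their intersections; in particular $V\cap(\text{subcube})$ is convex.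

**Eccentricity and transmission on examples.** On the path with three vertices the ends have $\mathrm{ecc}=2$, $\mathrm{Tr}=3$, and the middle vertex has $\mathrm{ecc}=1$, $\mathrm{Tr}=2$. On $C_6$ every vertex has $\mathrm{ecc}=3$ and $\mathrm{Tr}=1+1+2+2+3=9$.

**The graph $M_2$.** View subsets of $\{1,\dots,5\}$ as $0/1$-vectors; Section 11 shows that this embedding is isometric. Write $123$ for $\{1,2,3\}$. At $x=123$ we have $F(x)=\{1,2,3\}$. The neighbor $x^1=23$ has $F(x^1)=\{1,4,5\}$, the neighbor $x^2=13$ has $F(x^2)=\{2,4,5\}$, and $x^3=12$ has $F(x^3)=\{3,4,5\}$. So all neighbors of $x$ have, apart from the edge back to $x$, the same coordinates $\{4,5\}$. A typical 6-cycle at $x$ is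
$$123,\ 23,\ 234,\ 34,\ 134,\ 13,$$
with coordinate sequence $1,4,2,1,4,2$. The distances from $123$ are $0$ (once), $1$ (3 times), $2$ (6), $3$ (6), $4$ (3), $5$ (once), so $\mathrm{ecc}=5$ and $\mathrm{Tr}=3+12+18+12+5=50$.

**Remark (antipodal partial cubes).** Theorem B also covers the partial cubes without cycles shorter than $6$ in which every $x$ has some $\bar x$ with $d(x,y)+d(y,\bar x)=d(x,\bar x)$ for all $y$. For each coordinate $e$ some $y$ differs from $x$ in $e$, and $y$ lies on a geodesic from $x$ to $\bar x$, so $e$ separates $x$ from $\bar x$. Hence $\bar x$ is the complement of $x$, every eccentricity is $N$, and $d(x,y)+d(x,\bar y)=N$ for all $y$. Summing over $y$ gives $\mathrm{Tr}(x)=N|V|/2$ for every $x$. This remark is not used below.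

## 3. Small cubes, and graphs that show what can go wrong

**Few coordinates, by hand.** Let $G$ satisfy the hypotheses of Theorem B with $N$ non-constant coordinates. For $N=0$ and $N=1$ we get $K_1$ and $K_2$. For $N=2$ both coordinates have an edge, so $|V|\ge 3$. Four vertices would form a 4-cycle, and three form a path, whose eccentricities differ. So $N=2$ does not occur.

Let $N=3$. If some $x$ has degree $3$, then $x^{12},x^{13},x^{23}\notin V$, since each would close a 4-cycle. The only vertex left is $x^{123}$, whose possible neighbors are exactly those three, so by connectivity it is absent too. Then $G=K_{1,3}$, with eccentricity $1$ at the center and $2$ at the leaves. So all degrees are at most $2$, and $G$ is a path or a cycle. A path with at least three vertices has an end of eccentricity larger by one than that of its neighbor. A cycle of length $8$ contains vertices at distance $4$, more than the diameter of $Q_3$. So $G=C_6=M_1$.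

**How $M_k$ could be recovered locally.** The example $M_2$ suggests aiming at the following property of a vertex $x$:

> for all distinct $i,a\in F(x)$ and all $c\in F(x^a)\setminus\{a\}$, some 6-cycle contains $x^i,x,x^a,x^{ac}$.

In $M_k$ it holds at a $(k+1)$-set $T$: the 6-cycle is $T,\ T\setminus a,\ (T\setminus a)\cup c,\ (T\setminus\{a,i\})\cup c,\ (T\setminus i)\cup c,\ T\setminus i$. By complementation it holds at $k$-sets. If we can establish it, then all neighbors of $x$ have the same further coordinates, and exchanging coordinates step by step should rebuild two consecutive levels of a cube. Section 10 does exactly this. The difficulty is to establish the property.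

**Transitivity alone does not reach every pair of edges.** A sensible start for Theorem A is this: there is one hexagon, so by transitivity there is a hexagon at every vertex. But an automorphism that moves the hexagon to $x$ does not let us choose which two edges at $x$ it uses, and here the argument stops. The hexagonal prism $C_6\square K_2$ is a vertex-transitive partial cube (of girth four) in which each vertex lies on exactly one *convex* 6-cycle: a convex cycle through a prism edge and a hexagon edge at the same vertex would contain the fourth vertex of their square.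

**A hexagon glued to an octagon.** Glue a 6-cycle with coordinates $a,b,c,a,b,c$ and an 8-cycle with coordinates $a,d,e,f,a,d,e,f$ along one $a$-edge $xx^a$, with $F(x)=\{a,c,f\}$. This is a partial cube. Indeed, let $z$ lie in the 6-cycle and $z'$ in the 8-cycle. If both are on the side of $x$, then going through $x$ uses coordinates from $\{b,c\}$ and then from $\{d,e,f\}$, all distinct. The same holds on the side of $x^a$. If they are on different sides, go through the edge $xx^a$, which adds the coordinate $a$. Its only cycles are the 6-cycle, the 8-cycle and the 12-cycle around both, which has the chord $xx^a$. So $x^f,x,x^a$ lies in no 6-cycle, and $x^c,x,x^f$ lies in no convex cycle. The target property fails, and no argument that uses only "partial cube without 4-cycles" can give it.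

**The property alone is not sufficient.** Take the subsets of $\{1,2,3,4\}$ of sizes $2$ and $3$, adjacent when nested. This is $K_4$ with every edge subdivided once. It is isometric in $Q_4$: two 3-sets are at distance $2$; a 2-set and a 3-set at distance $1$ or $3$; two 2-sets at distance $2$ or $4$; in each case this is the size of the symmetric difference. At $x=123$ we have $F(x)=\{1,2,3\}$, and every neighbor has the single further coordinate $4$, so the target property holds at the vertices of degree $3$. The graph is not a middle level graph: coordinate $e$ is contained in $6$ of the $10$ sets. A counting condition will be needed at the end, and constant transmission supplies it.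

## 4. Convex cycles and their coordinate sequences

From here through Section 9, $G$ is a finite partial cube without 4-cycles, embedded as in Section 2. Being bipartite, it has no cycle of length less than $6$. Two immediate consequences are used all the time. If $a\ne i$ are in $F(x)$, then
$$x^{ai}\notin V, \tag{2}$$
since otherwise $x,x^a,x^{ai},x^i$ is a 4-cycle. And if $u,v\in V$ and $\mathrm{Sep}(u,v)=\{e,f\}$, then
$$u^e\in V\ \text{ or }\ u^f\in V, \tag{3}$$
because a geodesic from $u$ to $v$ has a middle vertex.

A *convex cycle* is an induced cycle whose vertex set is convex. Its *half-length* is half its length, and it is at least $3$.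

**Coordinate sequences.** *For a convex cycle $C$ of half-length $k$, the coordinates along $C$ read $e_1,\dots,e_k,e_1,\dots,e_k$ with $e_1,\dots,e_k$ distinct.*

Since $C$ is convex and induced, distances in $C$ are distances in $G$, so any $k$ consecutive edges form a geodesic. Let $e_1,\dots,e_{2k}$ be the coordinates along $C$. Then $e_1,\dots,e_k$ are distinct. Two antipodal vertices of $C$ are separated exactly by the coordinates of either arc between them, so $\{e_{k+1},\dots,e_{2k}\}=\{e_1,\dots,e_k\}$. Also $e_2,\dots,e_{k+1}$ are distinct, which leaves $e_{k+1}=e_1$. Apply this at every starting point.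

Write $\mathrm{cl}(C)=\{e_1,\dots,e_k\}$, and
$$C=[x;e_1,\dots,e_k]$$
if one branch of $C$ from $x\in C$ flips $e_1,\dots,e_k$ in this order. The other branch from $x$ then flips $e_k,\dots,e_1$. Both end at the antipode $x^{\mathrm{cl}(C)}$. For instance, the 6-cycle of $M_2$ above is $[123;1,4,2]$.

**Hull property.** Let $C$ be a convex cycle.

1. If $u\in C$, $v\in V$ and $\mathrm{Sep}(u,v)\subseteq\mathrm{cl}(C)$, then $v\in C$.
2. If $u\in C$ and $uu^f$ is an edge that is not an edge of $C$, then $f\notin\mathrm{cl}(C)$.
3. If a convex cycle $C'$ contains two antipodal vertices of $C$, then $C'=C$.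

For 1, (1) gives $v\in I(u,u^{\mathrm{cl}(C)})\subseteq C$. For 2, if $f\in\mathrm{cl}(C)$ then $u^f\in C$ by 1, and $C$ is induced. For 3, the interval between the two antipodal vertices contains both arcs of $C$, so $C'\supseteq C$. As $C'$ is an induced cycle, $C'=C$.

**Every 6-cycle is convex.** *If a 6-cycle starts at $x$ with coordinates $a,b,c$, then it is $[x;a,b,c]$, and it is convex.*

Along a closed walk each coordinate occurs an even number of times. Two coordinates give at most $4$ vertices, so exactly three coordinates occur, each twice. Consecutive edges have distinct coordinates. A pattern $a,b,a$ along consecutive edges would put $u,u^a,u^{ab},u^b$ in $V$, a 4-cycle. So any three consecutive coordinates are distinct, and the sequence is $a,b,c,a,b,c$. The vertices are $x,x^a,x^{ab},x^{abc},x^{bc},x^c$. The other two vertices of this 3-cube are not in $V$: $x^b$ would give the 4-cycle $x,x^a,x^{ab},x^b$, and $x^{ac}$ the 4-cycle $x,x^a,x^{ac},x^c$. So the 6-cycle is the intersection of $V$ with a subcube, which is convex, and it is induced.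

We call 6-cycles *hexagons*, and convex cycles of half-length at least $4$ *long*. A hexagon that contains $x^i,x,x^a$ has the form $[x;a,s,i]$ for some $s$.

**Completing a hexagon.** *Let $i\ne a$ be in $F(x)$ and $c\in F(x^a)\setminus\{a\}$. Then*
$$x^{ic}\in V\ \text{ or }\ x^{iac}\in V\quad\Longrightarrow\quad [x;a,c,i]\text{ is a hexagon.} \tag{4}$$

Here $c\ne i$ by (2), and $x^c\notin V$, since otherwise $x,x^a,x^{ac},x^c$ is a 4-cycle. If $x^{ic}\in V$, then $x^{ic}$ and $x^{ac}$ have by (3) a common neighbor $x^c$ or $x^{iac}$, so $x^{iac}\in V$. If $x^{iac}\in V$, then $x^{iac}$ and $x^i$ have a common neighbor $x^{ia}$ or $x^{ic}$; the first is not in $V$, so $x^{ic}\in V$. In either case both are in $V$, and $x,x^a,x^{ac},x^{iac},x^{ic},x^i$ is a 6-cycle.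

## 5. Two parallel edges give a convex cycle

We need a source of convex cycles.

**Lemma 1.** Let $u\ne w$ be vertices on the same side of coordinate $e$, with $e\in F(u)\cap F(w)$. Then there is a convex cycle $T$ through the edge $uu^e$ with $\mathrm{cl}(T)\subseteq\{e\}\cup\mathrm{Sep}(u,w)$.

*Example.* In $M_2$ take $u=123$, $w=145$, $e=1$. Then $124\in I(u,w)$ also has a $1$-edge, and the proof produces $[123;3,4,1]$, that is, $123,12,124,24,234,23$. One side of coordinate $1$ is the path $123,12,124$, which flips $3$ and then $4$; the other is $23,234,24$, which flips $4$ and then $3$. These complementary orders are what the proof finds in general.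

*Proof.* **Step 1: shrink.** We pass to the nearest parallel edge, so that there is nothing in between. Among all $w'\in I(u,w)\setminus\{u\}$ with $e\in F(w')$ choose one closest to $u$. Let $S=\mathrm{Sep}(u,w')\subseteq\mathrm{Sep}(u,w)$, $s=|S|\ge 1$; note $e\notin S$. Put
$$X_0=\{A\subseteq S:\ u^A\in V\},\qquad X_1=\{A\subseteq S:\ u^{A\cup\{e\}}\in V\}.$$
If $\emptyset\ne A\in X_0\cap X_1$, then $u^A\in I(u,w)$ has an $e$-edge, so $|A|\ge s$ and $A=S$. Hence $X_0\cap X_1=\{\emptyset,S\}$.

**Step 2: compare the two sides.** We show how sets of $X_0$ and $X_1$ meet. The set $H=V\cap\{u^B:B\subseteq S\cup\{e\}\}$ is convex. For $A\in X_0$ and $A'\in X_1$, a geodesic from $u^A$ to $u^{A'\cup\{e\}}$ stays in $H$ and crosses $e$ once, at some $u^B$ with $B\in X_0\cap X_1$, so at $B=\emptyset$ or $B=S$. Comparing lengths, the symmetric difference of $A$ and $A'$ has $|A|+|A'|$ elements or $|S\setminus A|+|S\setminus A'|$ elements. That is,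
$$A\cap A'=\emptyset\quad\text{or}\quad A\cup A'=S .$$

**Step 3: both sides are chains.** A geodesic from $u^e$ to $w'^e$ gives a maximal chain $\emptyset=A'_0\subset A'_1\subset\dots\subset A'_s=S$ in $X_1$. Let $\emptyset\ne A\in X_0$, and let $m$ be maximal with $A\cap A'_m=\emptyset$. Then $m<s$. The single element of $A'_{m+1}\setminus A'_m$ lies in $A$, and since $A\cap A'_{m+1}\neq\emptyset$, Step 2 gives $A\cup A'_{m+1}=S$. So $A=S\setminus A'_m$. Hence $X_0\subseteq\{S\setminus A'_m:0\le m\le s\}$. A geodesic from $u$ to $w'$ gives a maximal chain in $X_0$, with $s+1$ members, so equality holds. Exchanging the roles of $X_0$ and $X_1$ gives $X_1=\{A'_m:0\le m\le s\}$.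

**Step 4: read off the cycle.** So $H$ consists of two induced paths with $s$ edges, one on each side of $e$, joined exactly by the $e$-edges at $u$ and at $w'$. It is an induced cycle of length $2(s+1)$, convex, with coordinate set $S\cup\{e\}$, and it contains $uu^e$. Since there are no 4-cycles, $s+1\ge 3$. $\square$

## 6. Looking down from $x$ toward $y$: Theorem C

Lemma 1 produces convex cycles through a given edge $xx^i$. But we want one through $x^i,x,x^a,x^{ac}$, and the lemma gives no control over the second edge at $x$ nor over the length. The glued graph of Section 3 shows that this cannot be repaired for arbitrary pairs of edges: there the pair $c,f$ at $x$ lies in no convex cycle.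

In that graph, however, no vertex $y$ has both $c$ and $f$ in $\mathrm{Sep}(x,y)$. A vertex with $c\in\mathrm{Sep}(x,y)$ lies in the hexagon and differs from $x$ only in $a,b,c$. So we consider only edges at $x$ that all lead toward one common vertex $y$. With that restriction the wanted cycle always exists, and the proof can go by induction on $d(x,y)$.

**Definition.** For $x,y\in V$ put $\mathrm{Dn}_y(x)=F(x)\cap\mathrm{Sep}(x,y)$. A convex cycle $K$ is *down at $x$ with respect to $y$* if $x\in K$ and $\mathrm{cl}(K)\subseteq\mathrm{Sep}(x,y)$. For $i\ne a$ in $\mathrm{Dn}_y(x)$ write $i\sim_y a$ if some convex cycle that is down at $x$ with respect to $y$ contains $x^i,x,x^a$.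

If $K$ is down at $x$ with respect to $y$, then $K\subseteq I(x,y)$ by (1), and the half-length of $K$ is at most $d(x,y)$. Moreover, an edge $vv^f$ of $K$ that leads away from $x$ has $f\in\mathrm{Dn}_y(v)$: indeed $f\in\mathrm{cl}(K)\subseteq\mathrm{Sep}(x,y)$ and $f\notin\mathrm{Sep}(x,v)$, so $f\in\mathrm{Sep}(v,y)$.

*Example.* In $C_8$ with $y$ antipodal to $x$, the whole cycle is down at $x$. Here $|\mathrm{Dn}_y(x)|=2$, and $|\mathrm{Dn}_y(u)|=1$ at the other vertices $u\ne y$. In $M_2$ with $x=123$, $y=45$, we have $\mathrm{Dn}_y(x)=\{1,2,3\}$ and $\mathrm{Dn}_y(x^1)=\{4,5\}$. The hexagon $[123;1,4,2]$ is down at $x$, so $1\sim_y 2$.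

**Lemma 2.** The graph $(\mathrm{Dn}_y(x),\sim_y)$ is connected.

*Proof.* Induct on $d(x,y)$; if it is $0$ or $1$ there is at most one coordinate. Suppose $\mathrm{Dn}_y(x)=A\sqcup A'$ with no relation across and $i\in A$, $a\in A'$. Any geodesic from $x^a$ to $y$ crosses $i$; let $ww^i$ be its $i$-edge, with $w$ nearer to $x^a$. Then
$$a\in\mathrm{Sep}(x,w)\subseteq\mathrm{Sep}(x,y)\setminus\{i\}.$$
So $w\ne x$, and $x,w$ are on the same side of $i$. Lemma 1 with $e=i$, $u=x$ gives a convex cycle through $xx^i$ with coordinates in $\{i\}\cup\mathrm{Sep}(x,w)\subseteq\mathrm{Sep}(x,y)$; it is down at $x$ with respect to $y$. Let $g$ be its other coordinate at $x$. Then $g\in\mathrm{Sep}(x,w)$ and $g\sim_y i$, so $g\in A$. Now $\mathrm{Dn}_w(x)\subseteq\mathrm{Dn}_y(x)$ contains $g\in A$ and $a\in A'$, and $d(x,w)<d(x,y)$. By induction $\mathrm{Dn}_w(x)$ is $\sim_w$-connected, so there are $p\in A$, $q\in A'$ with $p\sim_w q$. A cycle that is down with respect to $w$ is down with respect to $y$, so $p\sim_y q$, a contradiction. $\square$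

**Statement $S(D)$.** For all $x,y\in V$ with $d(x,y)\le D$:

* (C) if $i\ne a$ are in $\mathrm{Dn}_y(x)$ and $c\in\mathrm{Dn}_y(x^a)$, there is a convex cycle, down at $x$ with respect to $y$, that contains $x^i,x,x^a,x^{ac}$;
* (L) if a long cycle $K$ of half-length $k$ is down at $x$ with respect to $y$, then $|\mathrm{Dn}_y(x)|=2$, and $|\mathrm{Dn}_y(u)|=1$ for all $u\in K$ with $1\le d(x,u)\le k-2$.

**Theorem C.** $S(D)$ holds for all $D$.

(C) is the corner property we want, for edges toward a common $y$. (L) says that a long cycle leaves no room for other downward edges near its top; it is what keeps the induction going. When we use (C) we say "(C) for $(x,y)$ with the corner $(i,a,c)$".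

$S(2)$ holds vacuously. In (C), $i,a,c$ are three distinct elements of $\mathrm{Sep}(x,y)$: $c\ne a$ since $a\notin\mathrm{Sep}(x^a,y)$, and $c\ne i$ by (2). In (L), $4\le k\le d(x,y)$. Also $S(D)$ implies $S(D')$ for $D'\le D$.

**Following.** *Let $K$ be a long cycle of half-length $h$, down at $x$ with respect to $y$, such that $|\mathrm{Dn}_y(u)|=1$ for all $u\in K$ with $1\le d(x,u)\le h-2$ (for example because (L) holds for $(x,y)$). Let $v_0=x$ and $v_j=v_{j-1}^{q_j}\in V$ $(1\le j\le r)$, with distinct $q_j\in\mathrm{Sep}(x,y)$ and $v_1\in K$. Then*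
$$\text{the branch of }K\text{ from }x\text{ through }v_1\text{ agrees with }v_0,v_1,\dots\text{ up to distance }\min(r,h-1). \tag{5}$$

Suppose they agree up to distance $j$ with $1\le j<\min(r,h-1)$. Then $v_j\in K$ is at distance $j\le h-2$ from $x$. Both $q_{j+1}$ and the next coordinate of $K$ lie in the one-element set $\mathrm{Dn}_y(v_j)$, so they are equal.

The proof of Theorem C needs two facts about overlapping cycles: Lemma 3 for a hexagon and a long cycle, Lemma 4 for two long cycles. Each is derived for half-length $k$ from $S(k)$. They are then fed back into the induction. A *2-path* is a path with two edges.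

## 7. A hexagon and a long cycle share no 2-path

To see what is at stake, suppose $K=[z;a,r_1,r_2,i]$ is an octagon and $[z;a,s,i]$ a hexagon, with $s\notin\mathrm{cl}(K)$. The vertices $z^{ias}$ and $z^{iar_1r_2}$ differ in three coordinates. But in the union of the two cycles they are at distance $2+3=5$, since one must go back to $z^a$ or $z^i$. So $V$ must contain further vertices. The proof looks for them with Lemma 1 and finds that they cannot exist.

**Lemma 3 (statement HL($k$)).** Assume $S(k)$. If $K$ is a long cycle of half-length $k$, then no hexagon shares a 2-path with $K$.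

*Proof.* Suppose $K=[z;a,r_1,\dots,r_n,i]$ with $n=k-2\ge 2$, and the hexagon $[z;a,s,i]$ shares $z^i,z,z^a$ with $K$. Put $R=\{r_1,\dots,r_n\}$. Along either branch of $K$ from $z$, one of $a,i$ is flipped first and the other last, so
$$z^{iaR}\text{ is the only vertex of }K\text{ separated from }z\text{ in both }i\text{ and }a. \tag{6}$$

**Step 1: $s\notin\mathrm{cl}(K)$.** This makes the two cycles independent enough to compute with. If $s\in\mathrm{cl}(K)$, then $s\in R$, and $z^{as},z^{is}\in V$ lie in $K$ by the hull property. The neighbors of $z^a$ in $K$ are reached by $a$ and $r_1$, those of $z^i$ by $i$ and $r_n$. So $s=r_1=r_n$, impossible as $n\ge 2$.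

Put
$$v=z^{is},\qquad w=v^a=z^{ias},\qquad v'=z^{iR},\qquad w'=v'^a=z^{iaR};$$
$v,w$ lie in the hexagon and $v',w'$ in $K$.

**Step 2: $r_n\notin F(w)$ and $r_1\notin F(w)$.** These are the two exclusions that the cases below will violate. If $w^{r_n}\in V$, then $w^{r_n}=z^{iasr_n}$ and $z^{ir_n}\in K$ are separated by $\{a,s\}$, so by (3) $z^{iar_n}\in V$ or $z^{isr_n}\in V$. In the first case $z^{iar_n}\in K$ by the hull property, which contradicts (6) because $|R|=n\ge2$. In the second case $z^i,z^{is},z^{isr_n},z^{ir_n}$ is a 4-cycle. For $r_1$ exchange $i$ and $a$ and reverse the order of $R$; the vertex $w$ does not change.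

**Step 3: produce a cycle at $v$.** The coordinate $a$ has parallel edges at $v$ and at $v'$, and $v,v'$ are on the same side of $a$, with $\mathrm{Sep}(v,v')=\{s\}\cup R$. Lemma 1 (with $e=a$) gives a convex cycle through $vv^a$, which we write
$$T=[v;g_1,\dots,g_l,a],\qquad \{g_1,\dots,g_l\}\subseteq\{s\}\cup R,\qquad l\ge 2.$$
Its other branch from $v$ begins $a,g_l$, so $w^{g_l}\in V$, that is,
$$g_l\in F(w). \tag{7}$$

**Step 4: the case $g_1=s$.** We show that $T$ runs along $K$ and reaches $w'$. Now $g_2,\dots,g_l\in R$, and the vertices $v^{g_1\cdots g_j}=z^{ig_2\cdots g_j}$ lie in $K$ by the hull property. Let $Z=z^{ig_2\cdots g_l}$. Then $Z^a\in T$ lies in $K$ by the hull property and is separated from $z$ in $i$ and $a$, so $Z^a=w'$ by (6), and $Z=v'$. Also $Z^{g_l}$ is a neighbor in $K$ of $v'=z^{iR}$. The two edges of $K$ at $v'$ have coordinates $a$ and $r_1$, and $g_l\in R$, so $g_l=r_1$. By (7), $r_1\in F(w)$, contrary to Step 2.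

**Step 5: the case $g:=g_1\in R$.** Here three downward edges at $v$ let us use $S(k)$. We have $\mathrm{Sep}(v,w')=\{a,s\}\cup R$, so $d(v,w')=n+2=k$. Also $\mathrm{Dn}_{w'}(v)\supseteq\{a,s,g\}$, because $v^a=w$, $v^s=z^i$ and $v^g\in T$. By (L) no long cycle is down at $v$ with respect to $w'$. But $T$ is down at $v$, so $T$ is a hexagon and $l=2$. Apply (C) for $(v,w')$ with the corner $(s,g,g_2)$: there is a cycle down at $v$ through $v^s,v,v^g,v^{gg_2}$. It is not long, so it is the hexagon $[v;g,g_2,s]$. In particular $g_2\ne s$, so $g_2\in R$, and the hexagon contains $v^{sg_2}=z^{ig_2}$. By the hull property $z^{ig_2}\in K$. The edges of $K$ at $z^i$ have coordinates $i$ and $r_n$, so $g_2=r_n$. By (7), $r_n=g_l\in F(w)$, contrary to Step 2. $\square$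

## 8. Two long cycles share no path of length half-length minus one

**Lemma 4 (statement B($k$)).** Assume $S(k)$. Let $K$ be a long cycle of half-length $k$, and $K_1\ne K$ a long cycle of half-length $k_1\le k$. Then $K$ and $K_1$ do not share a path of length $k_1-1$.

*Proof.* **Step 1: coordinates.** Suppose they share a path of length $l=k_1-1\ge 3$, starting at $P$. Write
$$K=[P;c_1,\dots,c_l,g_1,\dots,g_\alpha],\qquad K_1=[P;c_1,\dots,c_l,b],\qquad \alpha=k-l\ge 1,$$
and put $C=\{c_1,\dots,c_l\}$, $\Gamma=\{g_1,\dots,g_\alpha\}$, $P_1=P^C$, $e=c_l$. The vertices $P^b$ and $P_1$ are antipodal in $K_1$. If $P^b\in K$, then the hull property (part 3) gives $K=K_1$, a contradiction. So $PP^b$ is not an edge of $K$, and $b\notin\mathrm{cl}(K)$.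

Let $Q=P^{\Gamma}\in K$. Then $K=[Q;g_1,\dots,g_\alpha,c_1,\dots,c_l]$: going from $Q$, the coordinates $g_1,\dots,g_\alpha$ lead to $P$, and then $c_1,\dots,c_l$ lead to $P_1$. The other branch from $Q$ begins with $c_l=e$, so $e\in F(Q)$. From $K_1$ we read off $M:=P^{be}\in V$ and $b\in F(P_1)$.

**Step 2: a cycle $H$ through $Q^e,Q$ that follows $K$ to $P$ and then leaves along $b$.** We have $\mathrm{Sep}(Q,M)=\Gamma\cup\{b,e\}$, of size $\alpha+2=k-l+2\le k-1$. Put $(q_1,\dots,q_{\alpha+1})=(g_1,\dots,g_\alpha,b)$; these coordinates lead from $Q$ via $P$ to $P^b$. Apply (C) for $(Q,M)$ with the corner $(e,q_1,q_2)$: there is a convex cycle $H$, down at $Q$ with respect to $M$, that contains $Q^e,Q,Q^{q_1},Q^{q_1q_2}$. Since $c_1\notin\mathrm{cl}(H)$, we have $H\ne K$. Since $q_1=g_1$, the cycles $H$ and $K$ share the 2-path $Q^e,Q,Q^{g_1}$, so by HL($k$) $H$ is long. Let $h$ be its half-length. Then $4\le h\le\alpha+2$; in particular $\alpha\ge 2$.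

By (L) for $(Q,M)$ and (5), the branch of $H$ that starts with $q_1$ agrees with the path $Q,Q^{q_1},Q^{q_1q_2},\dots$ up to distance $h-1\le \alpha+1$. The other branch of $H$ begins with $e$, so the last coordinate of this one is $e$: the vertex $\zeta$ at distance $h-1$ on it satisfies $e\in F(\zeta)$.

Suppose $h-1\le\alpha$. Then $\zeta=Q^{g_1\cdots g_{h-1}}\in K$, and by the hull property $\zeta\zeta^e$ is an edge of $K$. The $e$-edges of $K$ are $P_1P_1^e$ and $QQ^e$. But $\zeta\ne Q$ lies on the arc of $K$ from $Q$ to $P$ with coordinates $g_1,\dots,g_\alpha$. The vertex $Q^e$ is on the other branch from $Q$, and $P_1^e,P_1$ come strictly after $P$ because $l\ge2$. So $\zeta$ is none of the four end vertices, a contradiction. Hence $h=\alpha+2$ and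
$$H=[Q;g_1,\dots,g_\alpha,b,e];\qquad\text{its other branch from }Q\text{ begins }e,\,b,\,g_\alpha,\,g_{\alpha-1}. \tag{8}$$

**Step 3: a second cycle $T$ that competes with $H$.** By (8), $b\in F(Q^e)$, and $b\in F(P_1)$ by Step 1. The vertices $Q^e=P^{\Gamma\cup\{e\}}$ and $P_1=P^C$ are on the same side of $b$, with $\mathrm{Sep}(Q^e,P_1)=\Gamma\cup(C\setminus\{e\})$. Lemma 1 for the coordinate $b$ gives a convex cycle
$$T=[Q^e;p_1,\dots,p_{t-1},b],\qquad t\ge 3,\qquad p_j\in\Gamma\cup(C\setminus\{e\})\subseteq\mathrm{cl}(K).$$
By the hull property the vertices $(Q^e)^{p_1\cdots p_j}$ lie in $K$. As $e$ is not among the $p_j$, they run along $K$ away from $Q$, so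
$$(p_1,\dots,p_{t-1})\ \text{ is a prefix of }\ (c_{l-1},\dots,c_1,g_\alpha,\dots,g_1). \tag{9}$$
Since $t-1\ge2$, $T$ shares a 2-path with $K$, so $T$ is long by HL($k$), and $t\ge4$.

**Step 4: the contradiction.** We let (L) compare $T$ and $H$ just below $Q^e$. The cycle $T$ is down at $Q^e$ with respect to $P_1^b$, and $d(Q^e,P_1^b)=\alpha+(l-1)+1=k$, so (L) applies. It gives $|\mathrm{Dn}_{P_1^b}|=1$ at the vertices at distances $1$ and $2\le t-2$ on the branch $b,p_{t-1},p_{t-2},\dots$ of $T$. The set $\mathrm{Dn}_{P_1^b}(Q^{eb})$ contains $p_{t-1}$ and, by (8), $g_\alpha$; so $p_{t-1}=g_\alpha$. Then $\mathrm{Dn}_{P_1^b}(Q^{ebg_\alpha})$ contains $p_{t-2}$ and, by (8), $g_{\alpha-1}$; so $p_{t-2}=g_{\alpha-1}$. But by (9), $p_{t-1}=g_\alpha$ forces $t-1=l$ and $p_{t-2}=c_1\notin\Gamma$, a contradiction. $\square$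

## 9. The induction for Theorem C

Let $D\ge3$ and assume $S(D-1)$. Then HL($k$) and B($k$) hold for all $4\le k\le D-1$. Let $d(x,y)=D$; we must prove (L) and (C) for $(x,y)$. We prove (L) first, because the proof of (C) uses it.

### 9.1 Property (L)

Let $K=[x;c_0,\dots,c_{k-1}]$ be long and down at $x$ with respect to $y$.

**Step 1: the case $k=D$.** Here everything can be read off $K$. Now $\mathrm{cl}(K)=\mathrm{Sep}(x,y)$, so $y$ is the antipode of $x$ in $K$ and $I(x,y)=K$. If $u\in K$ and $f\in\mathrm{Dn}_y(u)$, then $u^f\in I(x,y)=K$. So $\mathrm{Dn}_y(u)$ consists of the coordinates of the edges of $K$ at $u$ that lead away from $x$: two at $x$, one at distances $1,\dots,k-1$.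

From now on $k\le D-1$. Put
$$u_j=x^{c_0\cdots c_j},\qquad i=c_{k-1},\qquad t=x^i,\qquad o=u_{k-1}\ (\text{the antipode of }x\text{ in }K).$$

**Claim 1.** $|\mathrm{Dn}_y(u_m)|=1$ for $0\le m\le k-3$; symmetrically on the other branch of $K$.

Since $d(x,u_m)=m+1$, this is the second half of (L). The proof takes Steps 2 to 5.

**Step 2: a bad edge at $u_m$ yields a long cycle $K_1$.** Clearly $c_{m+1}\in\mathrm{Dn}_y(u_m)$. Suppose there is $b\in\mathrm{Dn}_y(u_m)$ with $b\ne c_{m+1}$. As $c_m\notin\mathrm{Sep}(u_m,y)$, also $b\ne c_m$. So $u_mu_m^b$ is not an edge of $K$, and $b\notin\mathrm{cl}(K)$. Since $d(u_m,y)=D-1-m\le D-1$, we may apply (C) for $(u_m,y)$ with the corner $(b,c_{m+1},c_{m+2})$. It gives a convex cycle $K_1$, down at $u_m$ with respect to $y$, that contains $u_m^b,u_m,u_{m+1},u_{m+2}$. Then $K_1\ne K$, and since $K_1$ and $K$ share a 2-path, HL($k$) shows that $K_1$ is long. Let $k_1\le D-1-m$ be its half-length. By (L) for $(u_m,y)$ and (5), the branch of $K_1$ from $u_m$ that begins with $c_{m+1}$ agrees with $u_m,u_{m+1},\dots,u_{k-1}$ up to distance $\min(k_1-1,\,k-1-m)$.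

If $k_1-1\le k-1-m$, then $K$ and $K_1$ share a path of length $k_1-1\le k-1$. So $k_1\le k$, which contradicts B($k$).

**Step 3: the shape of $K_1$, and an auxiliary target $y^*$ closer to $x$.** We are left with $l:=k-1-m\le k_1-2$; also $l\ge2$. Then $K_1$ follows $K$ all the way to $o$:
$$K_1=[u_m;c_{m+1},\dots,c_{k-1},f_1,\dots,f_\beta],\qquad f_\beta=b,\qquad \beta=k_1-l\ge2.$$
Put $F'=\{f_1,\dots,f_\beta\}$. It avoids $c_0,\dots,c_m$ because $F'\subseteq\mathrm{Sep}(u_m,y)$, and it avoids $c_{m+1},\dots,c_{k-1}$ because the coordinates of $K_1$ are distinct. So $F'\cap\mathrm{cl}(K)=\emptyset$.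

Let $Q_2=u_m^{F'}\in K_1$. The other branch of $K_1$ from $u_m$ is $f_\beta,\dots,f_1,c_{k-1},\dots$, so $i=c_{k-1}\in F(Q_2)$. Let $y^*=Q_2^i$. Then
$$\mathrm{Sep}(x,y^*)=\{c_0,\dots,c_m,i\}\cup F',\qquad d(x,y^*)=m+2+\beta .$$
Since $\beta=k_1-l\le(D-1-m)-(k-1-m)=D-k$ and $m\le k-3$,
$$d(x,y^*)\le (k-3)+2+(D-k)=D-1 .$$
So $S(D-1)$ applies to $(x,y^*)$.

**Step 4: a cycle $H$ from $t$ over $x$ and $u_m$ to $Q_2$.** We determine $H$ completely, in order to find edges at $t$. Put $(q_1,q_2,\dots)=(c_0,\dots,c_m,f_\beta,\dots,f_1)$; these coordinates lead from $x$ via $u_m$ to $Q_2$. Apply (C) for $(x,y^*)$ with the corner $(i,q_1,q_2)$: there is a convex cycle $H$, down at $x$ with respect to $y^*$, that contains $t,x,u_0,u_0^{q_2}$. Since $m<k-2<k-1$, we have $c_{k-2}\notin\mathrm{cl}(H)$, so $H\ne K$. As $H$ and $K$ share $t,x,u_0$, HL($k$) shows that $H$ is long, of half-length $h\le m+2+\beta$ say. By (L) for $(x,y^*)$ and (5), the branch of $H$ that begins with $c_0$ follows the path given by $(q_j)$ up to distance $h-1\le m+1+\beta$. The other branch begins with $i$, so the vertex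 $\zeta$ at distance $h-1$ on the first branch satisfies $i\in F(\zeta)$. Where can $\zeta$ be?

* If $\zeta=u_j$ with $0\le j\le m\le k-3$, then $\zeta\zeta^i$ is an edge of $K$ by the hull property. But the $i$-edges of $K$ are $xt$ and $u_{k-2}o$, a contradiction.
* If $\zeta$ is strictly between $u_m$ and $Q_2$ on the branch $f_\beta,\dots,f_1$ of $K_1$, then $\zeta\zeta^i$ is an edge of $K_1$ by the hull property. But the $i$-edges of $K_1$ are $u_{k-2}o$ and $Q_2Q_2^i$, and $\zeta$ is none of their ends: $u_{k-2},o$ lie on the other branch from $u_m$, and $Q_2,Q_2^i$ come later. Again a contradiction.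

So $\zeta=Q_2$, and
$$H=[x;c_0,\dots,c_m,f_\beta,\dots,f_1,i];\qquad\text{its other branch from }x\text{ begins }i,f_1,f_2. \tag{10}$$

**Step 5: the contradiction below $t$.** By (10), $f_1\in F(t)$ and $f_2\in F(t^{f_1})$. By the form of $K_1$, $f_1\in F(o)$. Moreover $\mathrm{Sep}(t,o)=\{c_0,\dots,c_{k-2}\}$ does not contain $f_1$. Lemma 1 ($e=f_1$, $u=t$, $w=o$) gives a convex cycle $T$ through $tt^{f_1}$ with $\mathrm{cl}(T)\subseteq\{f_1,c_0,\dots,c_{k-2}\}$. Consider the branch of $T$ from $t$ that does not begin with $f_1$. Its last coordinate is $f_1$ and the half-length is at least $3$, so its first two coordinates lie in $\mathrm{cl}(K)$. By the hull property its first two edges lie in $K$. So $T$ shares a 2-path with $K$, and $T$ is long by HL($k$).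

Since $f_1\in\mathrm{Sep}(u_m,y)\subseteq\mathrm{Sep}(x,y)$ and $f_1\ne i$, and $c_0,\dots,c_{k-2}\in\mathrm{Sep}(x,y)\setminus\{i\}$, the cycle $T$ is down at $t$ with respect to $y$. As $d(t,y)=D-1$, (L) for $(t,y)$ gives $|\mathrm{Dn}_y(t^{f_1})|=1$. But this set contains $f_2$, because $f_2\in\mathrm{Sep}(x,y)\setminus\{i,f_1\}$; and it contains the coordinate of $T$ that follows $f_1$, which lies in $\{c_0,\dots,c_{k-2}\}$. Since $f_2\notin\mathrm{cl}(K)$, these are two different elements, a contradiction. This proves Claim 1 on the branch $c_0,c_1,\dots$; for the other branch, reverse the description of $K$.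

**Claim 2.** $\mathrm{Dn}_y(x)=\{c_0,i\}$.

**Step 6: proof of Claim 2.** This is the first half of (L). Suppose it fails. By Lemma 2 some $j\in\mathrm{Dn}_y(x)\setminus\{c_0,i\}$ is $\sim_y$-related to $c_0$ or to $i$; by symmetry let $j\sim_y c_0$, by a convex cycle $T\ni x^j,x,u_0$ that is down at $x$ with respect to $y$. Its next vertex after $u_0$ is $u_1$, since $\mathrm{Dn}_y(u_0)=\{c_1\}$ by Claim 1. By the hull property $j\notin\mathrm{cl}(K)$, so $T\ne K$. As $T$ and $K$ share the 2-path $x,u_0,u_1$, HL($k$) shows that $T$ is long, of half-length $\tau$ say. The edge $xt$ is not an edge of $T$, so $i\in\mathrm{Sep}(x,y)\setminus\mathrm{cl}(T)$, and $\tau\le D-1$.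

Apply (5) to $K$, which is allowed by Claim 1, and to the branch of $T$ that begins with $c_0$, a path of length $\tau$ with distinct coordinates in $\mathrm{Sep}(x,y)$. The two branches agree up to distance $\min(\tau,k-1)\ge\min(k,\tau)-1$. So $K$ and $T$ share a path of length $\min(k,\tau)-1$. If $\tau\le k$ this contradicts B($k$). If $k<\tau$ it contradicts B($\tau$), with $T$ as the larger cycle; here $\tau\le D-1$ is needed. This proves Claim 2, and (L) for $(x,y)$.

### 9.2 Property (C)

Let $i\ne a$ be in $\mathrm{Dn}_y(x)$ and $c\in\mathrm{Dn}_y(x^a)$.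

**Step 7: the case of a long cycle.** If some long $K$ is down at $x$ with respect to $y$, then by (L), now proved for $d(x,y)=D$, the set $\mathrm{Dn}_y(x)$ consists of the coordinates of the two edges of $K$ at $x$. These are $i$ and $a$. Also $|\mathrm{Dn}_y(x^a)|=1$, so the next coordinate of $K$ after $a$ is $c$. So $K$ contains $x^i,x,x^a,x^{ac}$. From now on all convex cycles that are down at $x$ with respect to $y$ are hexagons.

**Step 8: if one hexagon uses $i,a$, then all continuations do.** Precisely, the following is what we need twice: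

> (P) If $i\sim_y a$, then for every $c\in\mathrm{Dn}_y(x^a)$, $[x;a,c,i]$ is a hexagon, and it is down at $x$ with respect to $y$.

Let $[x;a,g,i]$ be a hexagon down at $x$; we may assume $g\ne c$. Now $d(x^a,y)=D-1$, the coordinates $c,g$ are in $\mathrm{Dn}_y(x^a)$, and $i\in\mathrm{Dn}_y(x^{ag})$. So (C) for $(x^a,y)$ with the corner $(c,g,i)$ gives a convex cycle $K'\ni x^{ac},x^a,x^{ag},x^{agi}$ of half-length at most $D-1$. It shares the 2-path $x^a,x^{ag},x^{agi}$ with the hexagon $[x;a,g,i]$, so by HL it is not long. Hence $K'=[x^a;g,i,c]$ is a hexagon, and its other branch contains $x^{aci}$. By (4), $[x;a,c,i]$ is a hexagon. Its coordinates lie in $\mathrm{Sep}(x,y)$.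

**Step 9: $\sim_y$ is transitive.** This turns the connectivity of Lemma 2 into completeness. Let $p\sim_y q\sim_y r$ be distinct, and let $[x;q,g,p]$ be a hexagon down at $x$. Then $g\in\mathrm{Dn}_y(x^q)$, and (P) for $r\sim_y q$ shows that $[x;q,g,r]$ is a hexagon down at $x$. So $x^{pg},x^{rg}\in V$. Now (4) with $a=r$, $c=g$, $i=p$ shows that $[x;r,g,p]$ is a hexagon. It is down at $x$, so $p\sim_y r$.

**Step 10: conclusion.** By Lemma 2 and Step 9, any two elements of $\mathrm{Dn}_y(x)$ are related. So $i\sim_y a$, and (P) gives the hexagon $[x;a,c,i]$, which contains $x^i,x,x^a,x^{ac}$. This proves $S(D)$, and Theorem C. $\square$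

Since $S(k)$ holds for all $k$, so does HL($k$):
$$\text{no hexagon shares a 2-path with a long convex cycle.} \tag{11}$$

## 10. Constant eccentricity and transmission: proof of Theorem B

Let $G$ be as in Theorem B, embedded as in Section 2. If all degrees are at most $2$, then $G$, being connected and bipartite, is a path or an even cycle, of length at least $6$. In a path on $\nu\ge3$ vertices an end has eccentricity $\nu-1$ and its neighbor $\nu-2$. So $G$ is $K_1$, $K_2$ or $C_{2n}$ with $n\ge3$. Assume from now on that some vertex has degree at least $3$.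

**Step 1: constant transmission balances the halfspaces.** This lets us choose vertices $y$ freely in two coordinates. For an edge $xx^e$,
$$0=\mathrm{Tr}(x^e)-\mathrm{Tr}(x)=|\{y:\ y_e=x_e\}|-|\{y:\ y_e\ne x_e\}|,$$
because flipping $e$ changes the distance to $y$ by $+1$ or $-1$ accordingly. Every coordinate is non-constant, so by connectivity it has an edge. Hence both halfspaces of every coordinate have $|V|/2$ vertices. Suppose for some $e\ne f$ a set $\{y_e=\varepsilon,\ y_f=\delta\}$ were empty. Then $\{y_e=\varepsilon\}\subseteq\{y_f=1-\delta\}$, with equality by cardinality, and every $e$-edge would change $f$ as well, which is impossible. So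
$$\text{for every }x\text{ and }e\ne f\text{ there is }y\in V\text{ with }e,f\in\mathrm{Sep}(x,y). \tag{12}$$

**Step 2: constant eccentricity makes all edges at $x$ lead to one vertex.** Given $x$, choose $z$ with $d(x,z)=\mathrm{ecc}(x)$. For $a\in F(x)$ we have $d(x^a,z)=d(x,z)\pm1\le\mathrm{ecc}(x^a)=\mathrm{ecc}(x)=d(x,z)$, so the sign is minus and $a\in\mathrm{Sep}(x,z)$. Hence
$$\mathrm{Dn}_z(x)=F(x). \tag{13}$$

**Step 3: if $\deg x\ge3$ and $i\ne a$ are in $F(x)$, then $x^i,x,x^a$ lie in a hexagon.** Take $z$ as in Step 2. Then $|\mathrm{Dn}_z(x)|\ge3$, so by (L) no long cycle is down at $x$ with respect to $z$. Also $d(x,z)\ge|F(x)|\ge3$, so $x^a\ne z$ and there is $c\in\mathrm{Dn}_z(x^a)$. By (C) for $(x,z)$ with the corner $(i,a,c)$, some convex cycle that is down at $x$ contains $x^i,x,x^a$. It is not long, so it is a hexagon.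

**Step 4: if $\deg x\ge3$, all neighbors of $x$ have the same further coordinates.** Precisely: the set $B(x):=F(x^a)\setminus\{a\}$ is the same for all $a\in F(x)$; it is non-empty and disjoint from $F(x)$; and $x^{iab}\in V$ for distinct $i,a\in F(x)$ and $b\in B(x)$. This is the local property of Section 3.

Let $i\ne a$ be in $F(x)$ and $c\in F(x^a)\setminus\{a\}$. Then $c\ne i$ by (2). By (12) choose $y$ with $i,c\in\mathrm{Sep}(x,y)$.

* If $a\in\mathrm{Sep}(x,y)$, then $i,a\in\mathrm{Dn}_y(x)$ and $c\in\mathrm{Dn}_y(x^a)$. Apply (C) for $(x,y)$ with the corner $(i,a,c)$.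
* If $a\notin\mathrm{Sep}(x,y)$, then $a\in\mathrm{Sep}(x^a,y)$, so $c,a\in\mathrm{Dn}_y(x^a)$ and $i\in\mathrm{Dn}_y(x)$. Apply (C) for $(x^a,y)$ with the corner $(c,a,i)$; note $(x^a)^a=x$.

Either way a convex cycle $K$ contains $x^i,x,x^a,x^{ac}$. By Step 3 it shares the 2-path $x^i,x,x^a$ with a hexagon, so by (11) $K$ is a hexagon, $K=[x;a,c,i]$. Hence $x^{ic},x^{iac}\in V$, and $c\in F(x^i)\setminus\{i\}$. By symmetry in $i$ and $a$ the two sets coincide. By Step 3, $x^a$ has a further neighbor, so $B(x)\ne\emptyset$. If $c\in B(x)\cap F(x)$, choose $a\in F(x)\setminus\{c\}$; then $x,x^a,x^{ac},x^c$ is a 4-cycle, a contradiction.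

**Step 5: one exchange.** We show that the pair $(F,B)$ changes by a swap when we move two steps. Fix $x$ with $\deg x\ge3$ and put $F=F(x)$, $B=B(x)$, $p=|F|\ge3$, $S=F\sqcup B$, $n=|S|>p$. Let $a\in F$, $b\in B$ and $x'=x^{ab}\in V$. For $i\in F\setminus\{a\}$ we have $x'^i=x^{iab}\in V$ by Step 4, and $x'^b=x^a\in V$. So
$$F(x')\supseteq(F\setminus\{a\})\cup\{b\}. \tag{14}$$
Thus $\deg x'\ge p\ge3$, and Step 4 applies to $x'$. Computing $B(x')$ at its neighbor $x'^b=x^a$, and using $F(x^a)=\{a\}\cup B$, we get
$$B(x')=F(x^a)\setminus\{b\}=(B\setminus\{b\})\cup\{a\}.$$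
Now $b\in F(x')$, $a\in B(x')$ and $x'^{ba}=x$. So (14) with $x$ and $x'$ exchanged reads $F(x)\supseteq(F(x')\setminus\{b\})\cup\{a\}$. As $a\notin F(x')$, this gives $|F(x')|\le p$. Hence
$$F(x')=(F\setminus\{a\})\cup\{b\},\qquad B(x')=(B\setminus\{b\})\cup\{a\}. \tag{15}$$

**Step 6: all exchanges give two levels of a cube.** Write $\triangle$ for symmetric difference. Every $p$-subset $T$ of $S$ arises from $F$ by successive swaps of one element. So iterating (15) shows that for each $p$-subset $T\subseteq S$ the vertex $x_T:=x^{F\triangle T}$ is in $V$, with $F(x_T)=T$ and $B(x_T)=S\setminus T$. The neighbors of $x_T$ are $x_T^a=x^{F\triangle(T\setminus\{a\})}$ for $a\in T$. Since $F(x_T^a)=\{a\}\cup(S\setminus T)$, all neighbors of $x_T^a$ are of the form $x_{(T\setminus\{a\})\cup\{b\}}$ with $b\in\{a\}\cup(S\setminus T)$. Every $(p-1)$-subset of $S$ has the form $T\setminus\{a\}$. So the vertices found are closed under taking neighbors, and as $G$ is connected,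
$$V=\{x^{F\triangle T}:\ T\subseteq S,\ |T|\in\{p-1,p\}\}.$$
Adjacency in $G$ is Hamming distance $1$, so $G$ is isomorphic to the subgraph of the $n$-cube induced by the levels $p-1$ and $p$.

**Step 7: balance fixes the level.** This excludes graphs such as the subdivided $K_4$, which is the case $n=4$, $p=3$. Let $e\in S$. By Step 1 the number of sets $T$ with $|T|\in\{p-1,p\}$ that contain $e$ equals the number of those that avoid $e$:
$$\binom{n-1}{p-2}+\binom{n-1}{p-1}=\binom{n}{p-1},\qquad \binom{n-1}{p-1}+\binom{n-1}{p}=\binom{n}{p}.$$
So $\binom{n}{p-1}=\binom np$. Since $p<n$ and $\binom np/\binom n{p-1}=(n-p+1)/p$, this gives $n=2p-1$. With $k=p-1\ge2$ the levels are $k$ and $k+1$ in a cube of dimension $2k+1$, so $G\cong M_k$. This proves the first part of Theorem B. $\square$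

## 11. The converses, and Theorem A

**Step 1: $K_1$, $K_2$, $C_{2n}$ with $n\ge3$.** We check the hypotheses of Theorem B. These graphs are vertex-transitive, have no cycle shorter than $6$, and are partial cubes; for $C_{2n}$ see Section 2. Vertex-transitive graphs have constant eccentricity and transmission.

**Step 2: $M_k$ is vertex-transitive.** Permutations of $\{1,\dots,2k+1\}$ act transitively on each of the two levels. Complementation reverses inclusion and exchanges $k$-sets with $(k+1)$-sets, so it is an automorphism that exchanges the levels.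

**Step 3: $M_k$ is isometric in $Q_{2k+1}$.** Each edge changes one element, so $d(A,B)\ge|A\triangle B|$. For the reverse inequality use induction on $|A\triangle B|$.

* For $k$-sets $A\ne B$, take $b\in B\setminus A$ and $a\in A\setminus B$. The path $A,\ A\cup b,\ (A\cup b)\setminus a$ has length $2$ and reduces $|A\triangle B|$ by $2$.
* For $(k+1)$-sets $A\ne B$, use $A,\ A\setminus a,\ (A\setminus a)\cup b$ in the same way.
* For a $k$-set $A$ and a $(k+1)$-set $B$, take $b\in B\setminus A$. Passing from $A$ to $A\cup b$ reduces $|A\triangle B|$ by $1$ and leaves two $(k+1)$-sets.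

**Step 4: $M_k$ has girth six, for every $k\ge1$.** It is bipartite. Two distinct $k$-sets $A,A'$ lie in at most one common $(k+1)$-set, necessarily $A\cup A'$, so there is no 4-cycle. Take a set $E$ with $|E|=k-1$ and distinct $a,b,c\notin E$; this is possible as $2k+1\ge k+2$. Then
$$E\cup\{a\},\ E\cup\{a,b\},\ E\cup\{b\},\ E\cup\{b,c\},\ E\cup\{c\},\ E\cup\{a,c\}$$
is a 6-cycle. So every $M_k$ is a vertex-transitive partial cube of girth six. With Step 1, this proves the converse parts of Theorems A and B.

**Step 5: Theorem A.** Let $G$ be a finite vertex-transitive partial cube of girth six. It has no cycle shorter than $6$, and its eccentricity and transmission are constant, so Theorem B applies. $K_1$ and $K_2$ have no cycle, and $C_{2n}$ has girth six only for $n=3$, where $C_6\cong M_1$. The remaining possibility is $M_k$ with $k\ge2$. So $G\cong M_k$ for some $k\ge1$. $\blacksquare$
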